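
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The contact process on dynamic edges survives\\ below the percolation threshold}


\begin{abstract}
In the contact process on dynamic edges, the edges of a graph open and close independently at speed $v$, each being open with probability $p$ in equilibrium, and an infection of rate $\lambda$ spreads through the open edges. Let $p_1(d)$ be the supremum of those $p$ for which, at some speed $v>0$, the infection on $\mathbb Z^d$ dies out almost surely for every $\lambda$. We prove that $p_1(d)<p_c(d)$ for every $d\ge 2$, where $p_c(d)$ is the critical probability of bond percolation, and give an explicit upper bound for $p_1(d)$. The corresponding bound, with $2d$ replaced by $\Delta$, holds on every infinite connected graph of maximum degree $\Delta\ge3$ with $p_c<1$; for each $p$ above this bound, the critical infection rate is moreover at most $C\max(1,1/v)$ for all $v>0$. The proof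 explores the infection so that each edge is examined at most once. For large $\lambda$, an infected open edge holds the infection until it closes, and meanwhile closed neighboring edges may open; so each examined edge succeeds with conditional probability larger than $p$, uniformly in $v$.
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

The Contact Process on Dynamic Edges (CPDE) was introduced by Linker and Remenik. Let $G$ be an infinite connected graph of bounded degree, without loops or multiple edges, and let $0$ be a distinguished vertex, the root; the main example is $G=\mathbb Z^d$ with nearest-neighbor edges. The parameters are $v\ge0$, $p\in[0,1]$ and $\lambda>0$.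
\begin{itemize}
\item Each edge is open or closed. Initially the edges are open independently with probability $p$.
\item If $v>0$, each edge is refreshed at the points of its own rate-$v$ Poisson process; at each refresh it is declared open with probability $p$ and closed with probability $1-p$, independently of everything else. If $v=0$, the initial configuration is kept forever.
\item Each infected site recovers at rate $1$. An infected site infects each neighbor at rate $\lambda$ across the connecting edge, but only while this edge is open.
\end{itemize}
The edge process is thus stationary. Start with only the root infected, let $\mathbb P=\mathbb P_{v,p,\lambda}$ be the joint law of edges and infection, and let $\tau\in(0,\infty]$ be the first time at which no site is infected. The critical infection rate is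
\[
\lambda_0(v,p):=\sup\{\lambda>0:\ \mathbb P_{v,p,\lambda}(\tau=\infty)=0\}\in(0,\infty],
\]
with $\lambda_0(v,p)=\infty$ if the infection dies out almost surely for every $\lambda$. We write
\[
p_1(G):=\sup\{p>0:\ \text{there is } v>0\text{ with }\lambda_0(v,p)=\infty\}
\]
(with $\sup\emptyset=0$) and $p_1(d)=p_1(\mathbb Z^d)$. Since $\lambda_0(v,p)$ is nonincreasing in $p$ (Section~\ref{sec:graphical}), the meaning of $p_1$ is this: for $p<p_1$ some speed $v>0$ makes the environment so hostile that no infection rate helps, while for $p>p_1$ there is no such speed. Let $p_c(G)$ be the critical probability of Bernoulli bond percolation on $G$, that is, the supremum of the $p$ for which the open subgraph almost surely has no infinite component (cluster), and put $p_c(d)=p_c(\mathbb Z^d)$, so that $p_c(1)=1$.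

Why compare $p_1$ with $p_c$? In the static environment $v=0$ the comparison is immediate: if $p<p_c$, almost surely all open clusters are finite, the infection is confined to a finite set, and it dies out for every $\lambda$. If $d\ge2$ and $p>p_c(d)$, the static environment contains an infinite cluster, and it is known that
\[
\sup\{\lambda_0(v,p'):\ v\ge0,\ p'\in[p,1]\}<\infty ,
\]
so $p_1(d)\le p_c(d)$; it is also known that $p_1(d)\in(0,1)$ for all $d$, and that $p_1(1)<p_c(1)=1$. (For these facts and for the question treated here see Hil\'ario, Ungaretti, Valesin and Vares \cite{HUVV}.) The question is whether the inequality $p_1(d)<p_c(d)$ is strict for $d\ge2$.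

When $p$ is slightly below $p_c$ the clusters at each fixed time are finite, but the motion of the edges may help. A very infectious process fills its finite cluster and waits; edges at the boundary of the cluster open and let it out, while edges inside close and cut it apart. Both effects act on the time scale $1/v$, so slowing the environment down favors neither of them. This suggests a gain over static percolation that does not vanish as $v\to0$, and hence a strict inequality. The proof makes this competition precise.

\subsection{Results}

For an integer $\Delta\ge3$ put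
\begin{equation}\label{eq:Phi}
\Phi_\Delta(p)=p+\frac{p(1-p)}{1+(\Delta-2)p}=\frac{2p+(\Delta-3)p^2}{1+(\Delta-2)p},\qquad p\in[0,1].
\end{equation}
The derivative has the sign of $2+2(\Delta-3)p+(\Delta-3)(\Delta-2)p^2>0$, and $\Phi_\Delta(0)=0$, $\Phi_\Delta(1)=1$. So $\Phi_\Delta$ is an increasing bijection of $[0,1]$, and $\Phi_\Delta(p)>p$ for $p\in(0,1)$. We also note that
\begin{equation}\label{eq:1-Phi}
1-\Phi_\Delta(p)=(1-p)\Big(1-\frac{p}{1+(\Delta-2)p}\Big).
\end{equation}

\begin{theorem}\label{thm:main}
Let $d\ge2$, $p_c=p_c(d)\in(0,1)$, and let $p^*=p^*(d)\in[0,1]$ be the solution of $\Phi_{2d}(p^*)=p_c$, that is,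
\[
p^*(d)=\frac{(d-1)p_c-1+\sqrt{((d-1)p_c-1)^2+(2d-3)p_c}}{2d-3}.
\]
If $p^*(d)<p\le1$, then $\lambda_0(v,p)<\infty$ for all $v>0$. Hence
\[
p_1(d)\le p^*(d)=p_c(d)-\frac{p^*(1-p^*)}{1+(2d-2)p^*}<p_c(d).
\]
\end{theorem}

\begin{corollary}\label{cor:numbers}
We have $p_1(2)\le(\sqrt3-1)/2<0.367$ and $\limsup_{d\to\infty}2d\,p_1(d)\le(\sqrt5-1)/2$.
\end{corollary}

The corollary uses $p_c(2)=\frac12$ (Kesten, 1980) and $2d\,p_c(d)\to1$ (Kesten, 1990; Hara--Slade, 1990).

\begin{theorem}\label{thm:graphs}
Let $G$ be an infinite connected graph, without loops or multiple edges, of maximum degree $\Delta\ge3$ and with $p_c(G)<1$. If $p\in(0,1)$ and $\Phi_\Delta(p)>p_c(G)$, there is $C<\infty$, depending only on $p$, $\Delta$ and $p_c(G)$, such that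
\[
\lambda_0(v,p')\le C\max(1,1/v)\qquad\text{for all }v>0,\ p'\in[p,1].
\]
In particular $p_1(G)\le\Phi_\Delta^{-1}(p_c(G))<p_c(G)$.
\end{theorem}

\begin{remark}
The value $v=0$ cannot be included in these theorems: if $p<p_c(G)$, all clusters of the static environment are finite, so $\lambda_0(0,p)=\infty$. The assumption $\Delta\ge3$ costs nothing: an infinite connected graph of maximum degree $2$ is a line or a half-line and has $p_c=1$.
\end{remark}

Section~\ref{sec:race} isolates the reason for the gain. Section~\ref{sec:tools} contains the graphical construction and a comparison of explorations with percolation. Section~\ref{sec:pair} proves Theorem~\ref{thm:main}, and Section~\ref{sec:fast} adds the argument for fast environments which gives Theorem~\ref{thm:graphs}.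

\section{One infected edge and its neighbors}\label{sec:race}

\subsection{The gain, by hand}

Let $v>0$, $p\in(0,1)$, and imagine that $\lambda$ is enormous. Suppose that at some time both endpoints of an open edge $e=\{x,y\}$ are infected, and let $f=\{y,z\}$ be an edge about which nothing has been revealed. While $e$ is open, $x$ and $y$ reinfect each other almost immediately after each recovery, so the pair $\{x,y\}$ stays infected until $e$ closes, after a time $D$. An open edge closes at rate $v(1-p)$, so $D\sim\mathrm{Exp}(v(1-p))$. Let $O$ be the waiting time until $f$ is open: $O=0$ with probability $p$, and otherwise $O\sim\mathrm{Exp}(vp)$. If $O<D$, the infection crosses to $z$. This happens with probability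
\[
\mathbb P(O<D)=p+(1-p)\,\frac{vp}{vp+v(1-p)}=p+p(1-p)>p .
\]
The speed $v$ has canceled: closing of $e$ and opening of $f$ are in a race whose outcome does not depend on the unit of time. So each new edge is crossed with probability larger than $p$, and one hopes that the infected region dominates a percolation cluster of density larger than $p$.

There is one complication. Several new edges at $y$ race against the \emph{same} clock $D$, and the failure of one of them suggests that $D$ was short. Take two new edges $f,g$ (the case $\Delta=3$). Given $D$, each fails with probability $(1-p)e^{-vpD}$, and $\mathbb E[e^{-kvpD}]=\frac{1-p}{1-p+kp}$. Hence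
\[
\mathbb P(g\text{ fails})=(1-p)^2,\qquad
\mathbb P(f,g\text{ fail})=(1-p)^2\,\frac{1-p}{1+p},\qquad
\mathbb P(f\text{ succeeds}\mid g\text{ fails})=1-\frac{1-p}{1+p}=\frac{2p}{1+p}.
\]
This is less than $2p-p^2$, but still more than $p$, and it equals $\Phi_3(p)$. The next two lemmas show that with at most $\Delta-1$ new edges the conditional success probability of an edge, given the outcomes of others, is never below $\Phi_\Delta(p)$.

\subsection{One clock, many edges}

The first lemma says that the worst information about the other edges is that they have all failed. It will be used twice, with different clocks.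

\begin{lemma}\label{lem:assoc}
Let $T$ be a random variable with values in $(0,\infty)$ and $a:(0,\infty)\to(0,1)$ nonincreasing. Let $\xi_1,\dots,\xi_m$ be $\{0,1\}$-valued and, given $T$, independent with $\mathbb P(\xi_i=0\mid T)=a(T)$. Then for $0\le j<m$ and $\mathbf x\in\{0,1\}^j$,
\[
\mathbb P(\xi_{j+1}=0\mid \xi_1=x_1,\dots,\xi_j=x_j)\le\frac{\mathbb E[a(T)^{j+1}]}{\mathbb E[a(T)^j]} .
\]
\end{lemma}

\begin{proof}
Write $a=a(T)$ and $h=h(T)=((1-a)/a)^{k}$ with $k=\#\{i\le j:x_i=1\}$. Given $T$, the event $\{\xi_i=x_i,\ i\le j\}$ has probability $a^{j-k}(1-a)^k=a^jh\in(0,1]$, so the left side equals $\mathbb E[a\,a^jh]/\mathbb E[a^jh]$. Let $\mathbb E_j$ be the expectation when the law of $T$ is reweighted by $a^j/\mathbb E[a^j]$. The left side is $\mathbb E_j[ah]/\mathbb E_j[h]$, and $\mathbb E_j[h]<\infty$ because $a^jh\le1$. As functions of $T$, $a$ is nonincreasing and $h$ is nondecreasing, so $\mathbb E_j[ah]\le\mathbb E_j[a]\,\mathbb E_j[h]$ by Chebyshev's association inequality: if $T$ and $T'$ are independent, both with the reweighted law, then $(a(T)-a(T'))(h(T)-h(T'))\le0$; take expectations. Therefore the left side is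 at most $\mathbb E_j[a]=\mathbb E[a^{j+1}]/\mathbb E[a^j]$.
\end{proof}

\begin{lemma}[Ideal stage]\label{lem:ideal}
Let $v>0$, $p\in(0,1)$, $\Delta\ge3$ and $m\le\Delta-1$. Let $D\sim\mathrm{Exp}(v(1-p))$, and let $O_1,\dots,O_m$ be independent of $D$ and i.i.d., equal to $0$ with probability $p$ and $\mathrm{Exp}(vp)$-distributed otherwise. Put $Y_i=\mathbf 1\{O_i<D\}$ and $a(t)=(1-p)e^{-vpt}$. Then
\begin{equation}\label{eq:moments}
\mathbb E[a(D)^k]=\frac{(1-p)^{k+1}}{1+(k-1)p}\quad(k\ge0),\qquad
\frac{\mathbb E[a(D)^{j+1}]}{\mathbb E[a(D)^j]}\le1-\Phi_\Delta(p)\quad(0\le j\le\Delta-2).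
\end{equation}
For $0\le j<m$ and $\mathbf x\in\{0,1\}^j$,
\[
\mathbb P(Y_{j+1}=1\mid Y_i=x_i,\,i\le j)\ge\Phi_\Delta(p),\qquad
\mathbb P(Y_i=x_i,\,i\le j)\ge c_0:=\frac{p^\Delta(1-p)^\Delta}{\Delta}.
\]
\end{lemma}

\begin{proof}
Since $\mathbb E[e^{-kvpD}]=\frac{v(1-p)}{v(1-p)+kvp}=\frac{1-p}{1+(k-1)p}$, the first formula holds. It gives
\[
\frac{\mathbb E[a(D)^{j+1}]}{\mathbb E[a(D)^j]}=(1-p)\,\frac{1+(j-1)p}{1+jp}=(1-p)\Big(1-\frac{p}{1+jp}\Big),
\]
which is increasing in $j$ and for $j=\Delta-2$ equals $1-\Phi_\Delta(p)$ by \eqref{eq:1-Phi}. Given $D$, the $Y_i$ are independent with $\mathbb P(Y_i=0\mid D)=\mathbb P(O_i\ge D\mid D)=a(D)$. As $j\le m-1\le\Delta-2$, Lemma~\ref{lem:assoc} with $T=D$ gives the third bound. For the last one, $a\le1-p$ implies $1-a\ge p\ge pa$, so $\min(a,1-a)\ge pa$ and the probability is at least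
\[
p^j\,\mathbb E[a(D)^j]=\frac{p^j(1-p)^{j+1}}{1+(j-1)p}\ge c_0,
\]
because $j+1\le\Delta$ and $1+(j-1)p\le\Delta$.
\end{proof}

\section{Graphical construction and explorations}\label{sec:tools}

From now on $G$ is an infinite connected graph with root $0$, maximum degree $\Delta\ge3$ and $p_c(G)<1$, without loops or multiple edges. For Theorem~\ref{thm:main} read $G=\mathbb Z^d$ and $\Delta=2d$.

\subsection{Graphical construction}\label{sec:graphical}

Let $v>0$. The following processes are independent.
\begin{itemize}
\item For each edge $e$, $\eta_e$ is the stationary Markov chain on $\{0,1\}$ (closed, open) with rates $0\to1$: $vp$ and $1\to0$: $v(1-p)$. This is the law of the state of a refreshed edge, and the infection depends on the refreshes only through $\eta$.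
\item For each edge $e$, $I_e$ is a rate-$\lambda$ Poisson process of \emph{marks}. At a mark at which $e$ is open, if an endpoint is infected, then both are infected afterwards.
\item For each site $x$, $N_x$ is a rate-$1$ Poisson process of recoveries of $x$.
\end{itemize}
A mark with both endpoints infected or both healthy changes nothing, so this is the CPDE. Almost surely no two points or jumps of these processes coincide. We take all paths right-continuous.

\emph{Monotonicity.} Additional marks, or additional open edges, can only enlarge the infected set. Hence the survival probability is nondecreasing in $\lambda$ and, when initial states and refreshes are realized by uniform variables $U$ (open if and only if $U\le p$), nondecreasing in $p$. So survival with positive probability at $\lambda$ implies $\lambda_0(v,p)\le\lambda$, and $\lambda_0(v,\cdot)$ is nonincreasing.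

\emph{Infinitely many ever-infected sites imply survival.} The number of sites infected up to time $t$ is dominated by a pure birth process with rates $\lambda\Delta n$, so it is a.s.\ finite. Hence, a.s.\ on $\{\tau<\infty\}$, only finitely many sites are ever infected, that is,
\begin{equation}\label{eq:survival}
\{\text{infinitely many sites are ever infected}\}\subset\{\tau=\infty\}\quad\text{a.s.}
\end{equation}
So it is enough to find infinitely many ever-infected sites, and we need not follow the infection in chronological order.

\subsection{Explorations and Bernoulli percolation}\label{sec:explore}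

We shall use two explorations with the same combinatorial structure. At the start, $0$ and its neighbors are \emph{reached}, and $0$ is \emph{processed}. The neighbors of $0$ have \emph{parent} $0$, and their \emph{parent edges} are the edges at $0$. As long as some reached vertex is unprocessed, the next \emph{stage} takes the one that was reached at the earliest stage (ties are broken by a fixed enumeration of the vertices). Call it $y$. Let $F_y$ be the set of edges $\{y,z\}$ with $z$ not yet reached. Each $f=\{y,z\}\in F_y$ is now \emph{examined}: it gets a random bit $X_f\in\{0,1\}$, and if $X_f=1$, then $z$ becomes reached, with parent $y$ and parent edge $f$. After that, $y$ is processed. If no reached vertex is unprocessed, the exploration stops. Let $\mathcal R$ be the set of all vertices ever reached. We note: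
\begin{itemize}
\item[(E1)] $|F_y|\le\Delta-1$, since the parent of $y$ is reached.
\item[(E2)] An edge is examined at most once, and edges at $0$ never are. Indeed, $\{y,z\}$ is examined at the stage of $y$ only if $z$ is unreached, hence unprocessed and different from $0$, at that time; at a later stage of $z$, $y$ is already reached.
\item[(E3)] Every reached vertex is eventually processed, since the order is first-in-first-out and each stage adds finitely many vertices.
\end{itemize}

Let $\theta_0(\rho)$ be the probability that the cluster of $0$ is infinite in Bernoulli($\rho$) bond percolation on $G$. If $\rho>p_c(G)$, then $\theta_0(\rho)>0$: some vertex $w$ lies in an infinite cluster with positive probability, and by positive association so does $0$, since with positive probability a given path from $0$ to $w$ is open.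

The next proposition holds for an arbitrary probability measure $\mathbb P$; it will be applied to conditional laws.

\begin{proposition}\label{prop:compare}
Let $\rho\in(0,1)$, and let $\mathcal H_0\subset\mathcal H_1\subset\cdots$ be $\sigma$-fields such that the course of the first $n$ stages (all reached vertices and all bits) is $\mathcal H_n$-measurable. Suppose that, whenever stage $n+1$ takes place, at $y$, with $F_y=\{f_1,\dots,f_m\}$ listed in a fixed order,
\begin{equation}\label{eq:seq}
\mathbb P\big(X_{f_{j+1}}=1\mid\mathcal H_n,X_{f_1},\dots,X_{f_j}\big)\ge\rho\qquad\text{a.s.},\ 0\le j<m .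
\end{equation}
Then $\mathbb P(|\mathcal R|=\infty)\ge\theta_0(\rho)$.
\end{proposition}

\begin{proof}
The idea is to thin the bits to i.i.d.\ Bernoulli($\rho$) variables and to fill in the unexamined edges afterwards. Let $G\setminus\{0\}$ be $G$ without $0$ and the edges at $0$. Let $(U_f)$ be i.i.d.\ uniform on $[0,1]$ and $\omega'=(\omega'_f)$ i.i.d.\ Bernoulli($\rho$), both indexed by the edges of $G\setminus\{0\}$, independent of each other and of everything else.

\emph{Thinning.} At a stage as in \eqref{eq:seq} let $r_{j+1}\ge\rho$ be the left side of \eqref{eq:seq} and put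
\[
\omega_{f_{j+1}}=\mathbf 1\{X_{f_{j+1}}=1,\ U_{f_{j+1}}\le\rho/r_{j+1}\}\le X_{f_{j+1}} .
\]
Let $\mathcal G_n$ be generated by $\mathcal H_n$ and the $U_f$ of the edges examined in the first $n$ stages. Given $\mathcal G_n$ and $X_{f_i},U_{f_i}$, $i\le j$, the bit $X_{f_{j+1}}$ is $1$ with probability $r_{j+1}$, and $U_{f_{j+1}}$ is uniform and independent of it, because the $U$'s are independent of the exploration. So $\omega_{f_{j+1}}$ is $1$ with conditional probability $r_{j+1}\cdot\rho/r_{j+1}=\rho$. Hence, given $\mathcal G_n$, the $(\omega_f)_{f\in F_y}$ are i.i.d.\ Bernoulli($\rho$). For edges $f$ of $G\setminus\{0\}$ that are never examined put $\omega_f=\omega'_f$.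

\emph{The field $\omega$ is i.i.d.\ Bernoulli($\rho$).} Let $\omega^{(n)}$ equal $\omega$ on the edges examined in the first $n$ stages and $\omega'$ on the others. If stage $n+1$ does not take place, $\omega^{(n+1)}=\omega^{(n)}$. Otherwise $\omega^{(n+1)}$ arises from $\omega^{(n)}$ by replacing $(\omega'_f)_{f\in F_y}$ by $(\omega_f)_{f\in F_y}$, where $F_y$ is $\mathcal G_n$-measurable. Given $\mathcal G_n$ and $\omega'$ outside $F_y$, which together determine $\omega^{(n)}$ outside $F_y$, both families are i.i.d.\ Bernoulli($\rho$), since $\omega'$ is independent of the exploration and of the $U$'s. So $\omega^{(n+1)}$ and $\omega^{(n)}$ have the same law, and by induction this is the law of $\omega^{(0)}=\omega'$. By (E2) each value $\omega^{(n)}_f$ changes at most once as $n$ grows, so $\omega^{(n)}\to\omega$ pointwise, and $\omega$ has this law as well.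

\emph{Inclusion.} Let $\mathcal C$ be the union of the $\omega$-clusters in $G\setminus\{0\}$ of the neighbors of $0$. We claim $\mathcal C\subset\mathcal R$. Otherwise, as the neighbors of $0$ are in $\mathcal R$, there is an edge $f=\{y,z\}$ of $G\setminus\{0\}$ with $\omega_f=1$, $y\in\mathcal R$ and $z\notin\mathcal R$. By (E3), $y$ is processed at some stage; at that stage $z$ is unreached, so $f\in F_y$, and $X_f=0$ because $z\notin\mathcal R$. This contradicts $\omega_f\le X_f$.

\emph{Conclusion.} Extend $\omega$ by independent Bernoulli($\rho$) values to the edges at $0$. Cutting an open path from $0$ at its last visit to $0$, we see that the cluster of $0$ is contained in $\{0\}\cup\mathcal C\subset\mathcal R$. Hence $\mathbb P(|\mathcal R|=\infty)\ge\theta_0(\rho)$.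
\end{proof}

\section{Infected pairs: proof of Theorem \ref{thm:main}}\label{sec:pair}

Throughout this section $v>0$, $p\in(0,1)$, $\Phi_\Delta(p)>p_c(G)$ and $\rho\in(p_c(G),\Phi_\Delta(p))$. With $c_0$ from Lemma~\ref{lem:ideal} put
\begin{equation}\label{eq:eps}
\varepsilon:=\frac{c_0\,(\Phi_\Delta(p)-\rho)}{16\Delta}<\frac1e .
\end{equation}
Since $c_0$ and $\Phi_\Delta(p)$ do not depend on $v$, neither does $\varepsilon$.

\begin{proposition}\label{prop:bound}
Under these assumptions,
\begin{equation}\label{eq:bound}
\lambda_0(v,p)\le\max\Big(\frac{4\log(1/\varepsilon)}{\varepsilon^2(1-p)\,v},\ \frac{(1+v)\log(1/\varepsilon)}{\varepsilon}\Big)<\infty .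
\end{equation}
\end{proposition}

We realize the race of Section~\ref{sec:race} with a finite $\lambda$. Three quantities enter: a long time $K$ by which the parent edge has closed with high probability, a bound $M$ for the number of recoveries of one site during a time $2K$, and a time $\delta$ so short that neither recoveries nor edge flips are likely within it:
\begin{equation}\label{eq:scales}
K=\frac{\log(1/\varepsilon)}{v(1-p)},\qquad M=\frac{2K}{\varepsilon},\qquad \delta=\frac{\varepsilon}{1+v},\qquad
\lambda=\max\Big(\frac{2M}{\varepsilon},\ \frac{\log(1/\varepsilon)}{\delta}\Big).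
\end{equation}
This $\lambda$ is the right side of \eqref{eq:bound}. The first term makes a mark likely between any two competing recoveries; the second makes a mark likely in a given interval of length $\delta$. Note that $\delta<1/v<K$, as $\varepsilon<1/e$.

\subsection{The exploration}

Each reached vertex $y$ gets a time $t_y$, with $t_0=0$. The aim is that at time $t_y$ both $y$ and its parent are infected and the parent edge is open.

\emph{Root.} Let $A$ be the event that $N_0\cap(0,2K]=\emptyset$ and that each edge $\{0,z\}$ at $0$ is open on $[0,t_z]$, where $t_z$ is its first mark, and $t_z<\delta$. Clearly $\mathbb P(A)>0$. We explore only on $A$.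

\emph{Stage of $y$.} Let $x$ be the parent of $y$ and $e=\{x,y\}$. Define
\begin{itemize}
\item $D$: the time from $t_y$ until $e$ next closes;
\item for $f\in F_y$: $O_f:=\inf\{s\ge0:\ f\text{ is open at }t_y+s\}$, and $Z_f$, the time from $t_y+O_f$ to the next mark of $f$.
\end{itemize}
First, the pair must stay infected while $e$ is open. During this time it can become healthy only if $x$ and $y$ recover in succession without a mark of $e$ in between. So let $\Gamma_y$ be the event that
\begin{itemize}
\item[(i)] $|N_y\cap(t_y,t_y+2K]|\le M$;
\item[(ii)] whenever $r<r'$ are consecutive points of $(N_x\cup N_y)\cap(t_y,t_y+K]$, one from $N_x$ and one from $N_y$, then $I_e\cap(r,r')\neq\emptyset$.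
\end{itemize}
Condition (i) is there for the children of $y$. At their stages $N_y$ is already known, and to show that (ii) is likely there we need a bound on the number of its points in their time windows, which will be contained in $(t_y,t_y+2K]$.

Second, when $f$ opens, at least one of $x,y$ is infected, but we need it to be $y$. This is ensured by a mark of $e$ just before, and no recovery of $y$ around that time. Finally $f$ must transmit the infection before it closes again. So put $X_f=1$ if all of the following hold, and $X_f=0$ otherwise (see Figure~\ref{fig:stage}):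
\begin{itemize}
\item[(a)] $\Gamma_y$ occurs, and $O_f+\delta<\min(D,K)$;
\item[(b)] $N_y$ has no point in $(t_y+O_f-\delta,\ t_y+O_f+\delta)\cap(t_y,\infty)$;
\item[(c)] if $O_f\ge\delta$, then $I_e\cap(t_y+O_f-\delta,\ t_y+O_f)\ne\emptyset$;
\item[(d)] $Z_f<\delta$, and $f$ is open on $[t_y+O_f,\ t_y+O_f+Z_f]$.
\end{itemize}
If $X_f=1$ with $f=\{y,z\}$, put $t_z:=t_y+O_f+Z_f$. By (a) and (d), $t_y<t_z<t_y+K$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.9cm]
\fill[gray!20] (5.2,-0.4) rectangle (7.2,3.4);
\draw (0,3)--(11,3); \node[left] at (-0.1,3) {$N_x$};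
\draw[very thick] (0,2)--(9.5,2); \draw[dashed] (9.5,2)--(11,2); \node[left] at (-0.1,2) {$e$};
\draw (0,1)--(11,1); \node[left] at (-0.1,1) {$N_y$};
\draw[dashed] (0,0)--(6.2,0); \draw[very thick] (6.2,0)--(11,0); \node[left] at (-0.1,0) {$f$};
\foreach \s in {2.3,4.9} \fill (\s,3) circle (2.2pt);
\foreach \s in {1.2,3.8,8.6} \fill (\s,1) circle (2.2pt);
\foreach \s in {0,1.7,3.0,4.4,5.7,7.8} \draw (\s,1.8)--(\s,2.2);
\draw (6.7,-0.2)--(6.7,0.2);
\node[below] at (0,-0.4) {$t_y$};
\node[below] at (6.0,-0.4) {$t_y+O_f$};
\node[below] at (7.0,-0.4) {$t_z$};
\node[below] at (9.5,-0.4) {$t_y+D$};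
\draw[dotted] (0,-0.4)--(0,3.3);
\draw[dotted] (6.2,-0.4)--(6.2,3.3);
\draw[dotted] (6.7,-0.4)--(6.7,3.3);
\draw[dotted] (9.5,-0.4)--(9.5,3.3);
\end{tikzpicture}
\caption{A stage with $X_f=1$; time runs to the right. Edges are thick when open and dashed when closed, ticks are marks, dots are recoveries of $x$ and $y$. Between successive recoveries of different endpoints there is a mark of the parent edge $e$, so the pair stays infected while $e$ is open. In the shaded window of half-width $\delta$ around the opening time of $f$, $y$ does not recover; a mark of $e$ infects $y$ before $f$ opens, and a mark of $f$ infects $z$ at time $t_z$.}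
\label{fig:stage}
\end{figure}

\begin{lemma}[Correctness]\label{lem:correct}
On $A$, for each reached $y\ne0$, both $y$ and its parent are infected at time $t_y$, and the parent edge is open at $t_y$.
\end{lemma}

\begin{proof}
For neighbors of $0$ this is clear from the definition of $A$, since $t_z<\delta<2K$. Now let $y$ be processed, with parent $x$ and parent edge $e$ such that $x,y$ are infected and $e$ is open at $t_y$, and let $X_f=1$, $f=\{y,z\}$. We show that $y,z$ are infected and $f$ is open at $t_z$; the lemma follows by induction.

\emph{Claim: at each time in $[t_y,t_y+\min(D,K))$ at least one of $x,y$ is infected.} Otherwise let $r'$ be the first time in this interval at which neither is; it exists by right-continuity, and $r'>t_y$. It is a recovery time of one of them, and since (ii) is symmetric in $x$ and $y$, we may assume $r'\in N_y$. Then $x$ is healthy just before $r'$. As $x$ was infected at $t_y$, it has recovered since; let $r$ be the last point of $N_x\cap(t_y,r')$, and let $r''\le r'$ be the first point of $N_y$ after $r$. Then $r$ and $r''$ are consecutive in $(N_x\cup N_y)\cap(t_y,t_y+K]$, so by (ii) there is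 a mark $s\in I_e\cap(r,r'')$. Since $s<r'<t_y+D$, the edge $e$ is open at $s$ and one of $x,y$ is infected just before $s$; so $x$ is infected at $s$. As $N_x\cap(s,r')=\emptyset$, $x$ is infected just before $r'$, a contradiction.

\emph{$y$ is infected at $t_z$.} If $O_f<\delta$, then by (b) $y$ does not recover in $(t_y,t_y+O_f+\delta)$, which contains $t_z$ by (d); so it is still infected at $t_z$. If $O_f\ge\delta$, take a mark $s$ of $e$ as in (c). By (a), $t_y<s<t_y+\min(D,K)$, so $e$ is open at $s$ and, by the claim, one of $x,y$ is infected just before $s$; hence $y$ is infected at $s$. By (b) and (d), $y$ does not recover in $(s,t_z]$.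

By (d), $t_z$ is a mark of $f$ at which $f$ is open. So $z$ is infected at $t_z$, too.
\end{proof}

\subsection{What remains unrevealed}

We need that, at the beginning of each stage, the processes used in it have their original laws. The delicate point is the parent edge, which has been partly observed: it is revealed only up to the time $t_y$, a stopping time at which it is open.

\begin{lemma}[Freshness]\label{lem:fresh}
Work on $A$. Let $\mathcal H_n$ be generated by the following information, revealed by the root and the first $n$ stages:
\begin{itemize}
\item $N_0$, and $N_w$ on $(t_w,\infty)$ for processed $w\ne0$;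
\item $(\eta_e,I_e)$ after $t_w$, for the parent edge $e$ of each processed $w\ne0$;
\item $(\eta_f,I_f)$ after $t_w$, for each edge $f$ examined at the stage of $w$ with $X_f=0$;
\item $(\eta_f,I_f)$ from time $t_w$ up to time $t_z$, for each edge $f=\{w,z\}$ examined at the stage of $w$ with $X_f=1$; and the same, with $w=0$, for the edges at $0$.
\end{itemize}
Then, given $A$ and $\mathcal H_n$, the following are independent, with the stated laws:
\begin{enumerate}
\item $N_z$ for unprocessed $z$: Poisson of rate $1$;
\item for each reached unprocessed $z$ with parent edge $f$, $(\eta_f,I_f)$ after $t_z$: the edge chain started open, and an independent Poisson process of rate $\lambda$;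
\item $(\eta_f,I_f)$ for unexamined $f$ not incident to $0$: the stationary edge chain, and an independent Poisson process of rate $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $n$. For $n=0$, the requirement in $A$ on an edge at $0$ is determined by its path up to its first mark, at which it is open; the strong Markov property at this mark gives list~2. The objects in lists 1 and 3 are independent of $N_0$ and of the edges at $0$.

For the step, let $y$ be the next vertex and $e$ its parent edge; $y$, $e$, $F_y$ and $t_y$ are $\mathcal H_n$-measurable, and by (E2) the edges in $F_y$ belong to list~3. By the induction hypothesis and stationarity, given $\mathcal H_n$, the processes $N_y$, $(\eta_e,I_e)$ and $(\eta_f,I_f)$, $f\in F_y$, taken after $t_y$, are independent. After a shift by $t_y$ their laws are Poisson(1), the chain started open with Poisson($\lambda$), and the stationary chain with Poisson($\lambda$). They are independent of all other listed objects, which are not looked at in this stage and so keep their conditional law and independence.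

Condition further on $N_y$ and $(\eta_e,I_e)$ after $t_y$. For $f\in F_y$, the time $\sigma_f=t_y+O_f+Z_f$ is an a.s.\ finite stopping time for $(\eta_f,I_f)$, and $\{X_f=1\}$ is determined by $\mathcal H_n$ (which contains $N_x$ after $t_x$, for the parent $x$ of $y$), by $N_y$ and $(\eta_e,I_e)$, and by the path of $(\eta_f,I_f)$ on $[t_y,\sigma_f]$. By independence and the strong Markov property, given all these paths up to the times $\sigma_f$, the paths after $\sigma_f$, $f\in F_y$, are independent, each a chain started from $\eta_f(\sigma_f)$ with a fresh Poisson process. If $X_f=1$, then $f=\{y,z\}$ is open at $\sigma_f=t_z$, and list~2 gains an object with the right law. If $X_f=0$, the rest of the path is revealed, which does not affect the other objects.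
\end{proof}

\subsection{Comparison with the ideal stage}

Fix a stage, at $y$, and condition on $A$ and on the corresponding $\mathcal H_n$; we write $\mathbb P(\,\cdot\mid\mathcal H_n)$ for the resulting law. Put $Y_f:=\mathbf 1\{O_f<D\}$ for $f\in F_y$, and write $X=(X_f)_{f\in F_y}$, $Y=(Y_f)_{f\in F_y}$. By Lemma~\ref{lem:fresh}, $D$ and the $O_f$ are as in Lemma~\ref{lem:ideal}, and $|F_y|\le\Delta-1$ by (E1). By (a), $X_f\le Y_f$.

\begin{lemma}\label{lem:close}
$\mathbb P(X\ne Y\mid\mathcal H_n)\le4\Delta\varepsilon$.
\end{lemma}

\begin{proof}
Let $x$ be the parent of $y$. We first check that $|N_x\cap(t_y,t_y+K]|\le M$. If $x=0$, there is no point, since $t_y<\delta<K$ and $N_0\cap(0,2K]=\emptyset$. If $x\ne0$, then $\Gamma_x$ occurred, because $x$ has a child, and $t_x<t_y<t_x+K$; so $(t_y,t_y+K]\subset(t_x,t_x+2K]$ and (i) for $x$ applies. These points of $N_x$ are $\mathcal H_n$-measurable. We now bound the probabilities of some bad events.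

\begin{enumerate}
\item $D>K$: probability $e^{-v(1-p)K}=\varepsilon$.
\item (i) fails: probability at most $2K/M=\varepsilon$, by Markov's inequality.
\item (ii) fails. Then for some $r\in N_x\cap(t_y,t_y+K]$ one of two things happens: there is no mark of $e$ between $r$ and the next point of $N_y$ after $r$; or $N_y\cap(t_y,r)\neq\emptyset$ and there is no mark of $e$ between its last point and $r$. The distance from $r$ to the next point of $N_y$ has density $e^{-u}$ on $(0,\infty)$, and the distance to the last point, when there is one, has density $e^{-u}$ restricted to $u<r-t_y$. As $I_e$ is independent of $N_y$, each of the two has probability at most $\int_0^\infty e^{-u}e^{-\lambda u}\,du=\frac1{1+\lambda}$. There are at most $M$ points $r$, so the total is at most $\frac{2M}{1+\lambda}\le\varepsilon$.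
\item For some $f\in F_y$, one of the following:
\begin{itemize}
\item $O_f<D\le O_f+\delta$: probability at most $v\delta$, since $D$ has density at most $v$ and is independent of $O_f$;
\item (b) fails: at most $2\delta$, since $N_y$ is independent of $O_f$;
\item (c) fails: at most $e^{-\lambda\delta}$, since $I_e$ is independent of $O_f$;
\item $Z_f\ge\delta$: probability $e^{-\lambda\delta}$, since $I_f$ is independent of $O_f$;
\item $f$ closes during $[t_y+O_f,t_y+O_f+\delta]$: at most $v\delta$.
\end{itemize}
Since $v\delta+\delta=\varepsilon$ and $e^{-\lambda\delta}\le\varepsilon$, this is at most $4\varepsilon$ for each $f$.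
\end{enumerate}
If none of these events occurs and $Y_f=1$, then $\Gamma_y$ holds, $D\le K$ and $O_f+\delta<D=\min(D,K)$, so (a) holds, and (b), (c), (d) hold as well; thus $X_f=1$. Since $X_f\le Y_f$ always, $X=Y$ outside these events, which have total probability at most $3\varepsilon+4(\Delta-1)\varepsilon\le4\Delta\varepsilon$.
\end{proof}

The uniform lower bound $c_0$ of Lemma~\ref{lem:ideal} on the probabilities of all patterns allows us to absorb this small error in conditional probabilities.

\begin{lemma}\label{lem:seq}
List $F_y=\{f_1,\dots,f_m\}$ in a fixed order. For $0\le j<m$ and $\mathbf x\in\{0,1\}^j$, the event $\{X_{f_i}=x_i,\ i\le j\}$ has positive conditional probability given $\mathcal H_n$, and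
\[
\mathbb P(X_{f_{j+1}}=1\mid\mathcal H_n,\ X_{f_i}=x_i,\ i\le j)\ge\rho .
\]
\end{lemma}

\begin{proof}
Put $\kappa=4\Delta\varepsilon=\frac14c_0(\Phi_\Delta(p)-\rho)\le c_0/2$, $q=1-\Phi_\Delta(p)$ and $P=\mathbb P(Y_{f_i}=x_i,\ i\le j\mid\mathcal H_n)$. By Lemma~\ref{lem:ideal}, $P\ge c_0$, and $\{Y_{f_{j+1}}=0,\ Y_{f_i}=x_i,\ i\le j\}$ has conditional probability at most $qP$. Replacing $Y$ by $X$ changes probabilities by at most $\kappa$, by Lemma~\ref{lem:close}. So the conditioning event has probability at least $P-\kappa\ge c_0/2$, and
\[
\mathbb P(X_{f_{j+1}}=0\mid\mathcal H_n,\ X_{f_i}=x_i,\ i\le j)\le\frac{qP+\kappa}{P-\kappa}=q+\frac{(1+q)\kappa}{P-\kappa}\le q+\frac{4\kappa}{c_0}=1-\rho .\qedhere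
\]
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition \ref{prop:bound}]
By Lemma~\ref{lem:seq}, Proposition~\ref{prop:compare} applies under $\mathbb P(\,\cdot\mid A)$: with probability at least $\mathbb P(A)\theta_0(\rho)>0$ infinitely many vertices are reached. By Lemma~\ref{lem:correct} all of them are infected at some time, so $\mathbb P(\tau=\infty)>0$ by \eqref{eq:survival}. Hence $\lambda_0(v,p)\le\lambda$, with $\lambda$ from \eqref{eq:scales}.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Take $G=\mathbb Z^d$ and $\Delta=2d\ge4$. If $p^*(d)<p<1$, then $\Phi_{2d}(p)>p_c$, and Proposition~\ref{prop:bound} gives $\lambda_0(v,p)<\infty$ for every $v>0$. By monotonicity in $p$ this also holds for $p=1$. So $\{p>0:\exists v>0,\ \lambda_0(v,p)=\infty\}\subset[0,p^*(d)]$ and $p_1(d)\le p^*(d)$. Since $0<p_c<1$, we have $p^*(d)\in(0,1)$, and by \eqref{eq:Phi}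
\[
p_c=\Phi_{2d}(p^*)=p^*+\frac{p^*(1-p^*)}{1+(2d-2)p^*}>p^* .
\]
Finally, for $p\ge0$ the equation $\Phi_{2d}(p)=p_c$ reads $(2d-3)p^2+(2-(2d-2)p_c)p-p_c=0$. The product of the roots is negative, so there is exactly one positive root, and it is given by the stated formula.
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:numbers}]
For $d=2$ and $p_c=\frac12$ the equation is $p^2+p-\frac12=0$, with positive root $(\sqrt3-1)/2$. For $d\to\infty$ write $p^*(d)=a_d/(2d)$. Then $0<a_d\le2d\,p_c(d)$, so $(a_d)$ is bounded, and $2d\,\Phi_{2d}(p^*)=2d\,p_c$ reads
\[
a_d+\frac{a_d\,(1-a_d/(2d))}{1+a_d(2d-2)/(2d)}=2d\,p_c(d).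
\]
Since $2d\,p_c(d)\to1$, each limit point $a\ge0$ satisfies $a+\frac{a}{1+a}=1$, that is, $a^2+a-1=0$ and $a=(\sqrt5-1)/2$. As $2d\,p_1(d)\le a_d$, the claim follows.
\end{proof}

\section{Fast environments: proof of Theorem \ref{thm:graphs}}\label{sec:fast}

For small $v$ the bound \eqref{eq:bound} is of the order $1/v$, as claimed. For large $v$ it grows like $v$, because we insisted on a mark in an interval of length $\delta\approx\varepsilon/v$. When edges flip quickly this is wasteful: a single infected site sees its edges open many times before it recovers. So we forget the partner $x$ and use as clock, instead of the closing time of the parent edge, the time $T\sim\mathrm{Exp}(1)$ until $y$ recovers. In the limit $\lambda\to\infty$, an edge at $y$ then fails only if it stays closed until $T$, which given $T$ has probability $(1-p)e^{-vpT}$. This is exactly the ideal stage of Lemma~\ref{lem:ideal} if $T$ has the law of $D$, that is, for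
\[
v=v_1:=\frac1{1-p}.
\]
So at $v=v_1$ a suitable finite $\lambda$ works. For $v>v_1$ we show that the same $\lambda$ works, since at fixed $\lambda$ faster flipping only makes transmission more likely; this is the content of the next lemma. For $v,\lambda,r>0$ let
\[
b_v(r)=b_v^{\lambda}(r):=\mathbb E\Big[\exp\Big(-\lambda\int_0^r\eta_s\,ds\Big)\Big],
\]
where $\eta$ is the stationary edge chain. This is the probability that an edge has no mark while open during a time interval of length $r$.

\begin{lemma}\label{lem:mono}
For fixed $\lambda,r>0$ and $p\in(0,1)$, $b_v(r)$ is nonincreasing in $v$.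
\end{lemma}

\begin{proof}
Let $\pi$ be the Bernoulli($p$) law on $\{0,1\}$ and $\langle g,h\rangle=\mathbb E_\pi[gh]$. The generator of the edge chain is $vL$ with $Lh=\mathbb E_\pi[h]-h$. Put $V(i)=i$ and $\mathcal A_v=vL-\lambda V$, a $2\times2$ matrix, symmetric for $\langle\cdot,\cdot\rangle$. By the Feynman--Kac formula, $g_s(i):=\mathbb E_i[e^{-\lambda\int_0^s\eta_u\,du}]=(e^{s\mathcal A_v}1)(i)$, so $b_v(r)=\langle1,e^{r\mathcal A_v}1\rangle$. Duhamel's formula $\partial_ve^{r\mathcal A_v}=\int_0^re^{s\mathcal A_v}Le^{(r-s)\mathcal A_v}\,ds$ and the symmetry of $\mathcal A_v$ give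
\[
\frac{\partial}{\partial v}b_v(r)=\int_0^r\langle g_s,Lg_{r-s}\rangle\,ds .
\]
Here $\langle g,Lh\rangle=\mathbb E_\pi[g]\,\mathbb E_\pi[h]-\mathbb E_\pi[gh]=-p(1-p)(g(1)-g(0))(h(1)-h(0))$. Couple the chains started from $1$ and from $0$ through common refreshes. Then the first is never below the second, so $g_s(1)\le g_s(0)$ for all $s$. Hence for $g=g_s$ and $h=g_{r-s}$ both differences are nonpositive, the integrand is nonpositive, and $\partial_vb_v(r)\le0$.
\end{proof}

\begin{proposition}\label{prop:fast}
Let $p\in(0,1)$ and $p_c(G)<\rho<\Phi_\Delta(p)$. There is $\lambda_1<\infty$, depending only on $p,\Delta,\rho$, with $\lambda_0(v,p)\le\lambda_1$ for all $v\ge v_1$.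
\end{proposition}

\begin{proof}
\emph{Choice of $\lambda_1$.} Let $T\sim\mathrm{Exp}(1)$. As $\lambda\to\infty$, $b_{v_1}^\lambda(r)$ decreases to $\mathbb P(\eta=0\text{ on }[0,r))=(1-p)e^{-v_1pr}=:a(r)$, so by bounded convergence $\mathbb E[b_{v_1}^\lambda(T)^k]\to\mathbb E[a(T)^k]>0$ for each $k\ge0$. Since $v_1(1-p)=1$, $T$ has the law of $D$ in Lemma~\ref{lem:ideal} for $v=v_1$, and \eqref{eq:moments} gives
\[
\lim_{\lambda\to\infty}\frac{\mathbb E[b_{v_1}^\lambda(T)^{j+1}]}{\mathbb E[b_{v_1}^\lambda(T)^{j}]}=\frac{\mathbb E[a(T)^{j+1}]}{\mathbb E[a(T)^j]}\le1-\Phi_\Delta(p)<1-\rho\qquad(0\le j\le\Delta-2).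
\]
So there is $\lambda_1=\lambda_1(p,\Delta,\rho)$ such that, for $\lambda=\lambda_1$, all these ratios are at most $1-\rho$. Fix $v\ge v_1$ and $\lambda=\lambda_1$, and write $b_v$ for $b_v^{\lambda_1}$.

\emph{Exploration.} We explore as in Section~\ref{sec:explore}, and discard some successful transmissions so that the bits have the same law as at speed $v_1$. For the root, let $A'$ be the event that each edge $\{0,z\}$ has a mark, while open, before the first recovery of $0$, and let $t_z$ be the first such mark; $\mathbb P(A')>0$, and we explore only on $A'$. Let $(W_f)$ be i.i.d.\ uniform on $[0,1]$, independent of everything else. At the stage of $y$, let $T_y$ be the time from $t_y$ to the next point of $N_y$. For $f\in F_y$ let $S_f$ be the event that $f$ has a mark in $(t_y,t_y+T_y)$ at which it is open, and put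
\[
X_f=1\quad\text{if and only if}\quad S_f\text{ occurs and }W_f\le\frac{1-b_{v_1}(T_y)}{1-b_v(T_y)} .
\]
The last quotient is at most $1$ by Lemma~\ref{lem:mono}. If $X_f=1$, $f=\{y,z\}$, let $t_z$ be the first mark as in $S_f$. By induction each reached $y\ne0$ is infected at $t_y$. For neighbors of $0$ this holds by the definition of $A'$. If $y$ is infected at $t_y$, it stays infected during $[t_y,t_y+T_y)$, and so each $z$ reached from $y$ is infected at $t_z$.

\emph{Conditional law of a stage.} Let $\mathcal H_n$ be generated by $N_0$, by the processes of the edges at $0$, and by what the first $n$ stages reveal: at the stage of $w$, the process $N_w$ after $t_w$, and $(\eta_f,I_f)$ after $t_w$ and $W_f$ for $f\in F_w$. The recovery processes of unprocessed vertices and the processes and the $W_f$ of unexamined edges not incident to $0$ have not been looked at. As $t_y$ and $F_y$ are $\mathcal H_n$-measurable for the next vertex $y$, stationarity gives, conditionally on $A'$ and $\mathcal H_n$: $T_y\sim\mathrm{Exp}(1)$, and, given $T_y$, the events $S_f$, $f\in F_y$, are independent with probability $1-b_v(T_y)$. Hence, given $T_y$,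 the $X_f$ are independent with $\mathbb P(X_f=0\mid\mathcal H_n,T_y)=b_{v_1}(T_y)$. The function $b_{v_1}$ is nonincreasing, and $0<b_{v_1}(r)<1$ for $r>0$, since $p>0$. So Lemma~\ref{lem:assoc}, with $T=T_y$ and $b_{v_1}$ in place of $a$, bounds the conditional probability of $X_{f_{j+1}}=0$, given $\mathcal H_n$ and $X_{f_1},\dots,X_{f_j}$, by $\mathbb E[b_{v_1}(T)^{j+1}]/\mathbb E[b_{v_1}(T)^j]\le1-\rho$; here $j\le\Delta-2$ by (E1).

\emph{Conclusion.} This is \eqref{eq:seq}. By Proposition~\ref{prop:compare} under $\mathbb P(\,\cdot\mid A')$, with probability at least $\mathbb P(A')\theta_0(\rho)>0$ infinitely many vertices are reached, hence infected at some time. By \eqref{eq:survival} the infection survives with positive probability, so $\lambda_0(v,p)\le\lambda_1$.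
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:graphs}]
Fix $\rho=\frac12(p_c(G)+\Phi_\Delta(p))$; then $\varepsilon$ in \eqref{eq:eps} and $\lambda_1$ in Proposition~\ref{prop:fast} depend only on $p,\Delta,p_c(G)$. For $0<v\le v_1$, the second term in \eqref{eq:bound} is at most $(1+v_1)\frac{v_1}{v}\cdot\frac{\log(1/\varepsilon)}\varepsilon$, so \eqref{eq:bound} gives $\lambda_0(v,p)\le C/v$. For $v\ge v_1$, $\lambda_0(v,p)\le\lambda_1$. Together, $\lambda_0(v,p)\le C\max(1,1/v)$ for all $v>0$ with a suitable $C$, and since $\lambda_0(v,\cdot)$ is nonincreasing, the same bound holds for $p'\in[p,1]$.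

Consequently $\{p>0:\exists v>0,\ \lambda_0(v,p)=\infty\}\subset[0,\Phi_\Delta^{-1}(p_c(G))]$ (for $p=1$ use monotonicity in $p$), so $p_1(G)\le\Phi_\Delta^{-1}(p_c(G))$. Moreover $p_c(G)>0$: there are at most $\Delta(\Delta-1)^{n-1}$ self-avoiding paths of length $n$ from a given vertex, so there is a.s.\ no infinite cluster if $p(\Delta-1)<1$. Thus $0<p_c(G)<1$, hence $\Phi_\Delta(p_c(G))>p_c(G)$, that is, $\Phi_\Delta^{-1}(p_c(G))<p_c(G)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{HUVV} Marcelo Hil\'ario, Daniel Ungaretti, Daniel Valesin, Maria Eul\'alia Vares, \emph{Results on the contact process with dynamic edges or under renewals}, arXiv:2108.03219 (2021).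
\end{thebibliography}

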